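# Centralizers of three spins: Racah relations, spectra, and a Casimir value

## 1. Three spins one half

Throughout, $x_k:=k(k+1)$, $[\,,]$ is the commutator and $\{\,,\}$ the anticommutator. For a nonnegative half-integer or integer $j$, let $[2j]$ be the $(2j+1)$-dimensional irreducible representation of $\mathfrak{su}(2)$ over $\mathbb C$. The standard generators act on it by $s^\alpha$ ($\alpha=1,2,3$), normalized so that $\sum_\alpha (s^\alpha)^2=x_j$. For $j=\frac12$, $s^\alpha=\frac12\sigma^\alpha$ with $\sigma^\alpha$ the Pauli matrices. We use two textbook facts. The Clebsch–Gordan rule says $[2a]\otimes[2b]=\bigoplus_{k=|a-b|}^{a+b}[2k]$ (steps of 1), each summand once. Schur's lemma says that if $W=\bigoplus_\ell V_\ell\otimes[2\ell]$, where $V_\ell$ is the multiplicity space, then the operators on $W$ commuting with $\mathfrak{su}(2)$ form $\bigoplus_\ell\mathrm{End}(V_\ell)$.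

Take three copies of $[1]=\mathbb C^2$. Since $[1]\otimes[1]=[0]\oplus[2]$,
$$[1]\otimes[1]\otimes[1]=([0]\oplus[2])\otimes[1]=[1]\oplus[1]\oplus[3],$$
so the commuting operators form $\mathrm{End}(\mathbb C^2)\oplus\mathbb C$, of dimension 5. Obvious commuting operators are $K_{ab}=\sum_\alpha(s_a^\alpha+s_b^\alpha)^2$ and $K_{123}=\sum_\alpha(s_1^\alpha+s_2^\alpha+s_3^\alpha)^2$. For instance $K_{12}=\frac32+\frac12\sum_\alpha\sigma^\alpha\otimes\sigma^\alpha$ is $1$ plus the swap of the two factors: it is $0$ on $[0]$ and $2$ on $[2]$. Expanding squares, $K_{12}+K_{13}+K_{23}=K_{123}+\frac94$. So $K_{12},K_{23},K_{123}$ should be enough. Which relations between them present the algebra?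

**Proposition.** Let $\mathcal A$ be the algebra generated by $A,B$ and a central $C$ with the following relations, where $\delta=C+\frac94$, $Z=\delta-A-B$ and $p(T)=(T-\frac34)(T+\frac54)(T-\frac74)$:
$$[A,[A,B]]-2\{A,B\}=2A^2-2\delta A,\qquad [B,[B,A]]-2\{A,B\}=2B^2-2\delta B,$$
$$A(A-2)=B(B-2)=Z(Z-2)=0,\quad (C-\tfrac34)(C-\tfrac{15}4)=0,\quad p(C-A)=p(C-B)=p(C-Z)=0.$$
Then $A\mapsto K_{12}$, $B\mapsto K_{23}$, $C\mapsto K_{123}$ is an isomorphism from $\mathcal A$ onto the centralizer of $\mathfrak{su}(2)$ in $\mathrm{End}([1]^{\otimes3})$.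

*Proof.* **The map exists.** The first line is a known fact, recalled for all spins in Section 2. The second line lists spectra: $K_{ab}$ has eigenvalues $x_0=0,x_1=2$; $K_{123}$ has $x_{1/2}=\frac34$ and $x_{3/2}=\frac{15}4$; and $K_{123}-K_{ab}$ has the eigenvalues $x_\ell-x_k$ with $[2\ell]\subset[2k]\otimes[1]$, namely $\frac34-0$, $\frac34-2$, $\frac{15}4-2$. Here $Z\mapsto K_{13}$.

**Splitting by $C$.** As $C$ is central with two distinct possible values, $\mathcal A$ is the direct sum of its quotients at $C=\frac{15}4$ and at $C=\frac34$. The target splits likewise into $\mathbb C$ and $\mathrm{End}(V_{1/2})$, $\dim V_{1/2}=2$.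

**The block $C=\frac{15}4$.** Here $p(C-A)=0$ allows $A\in\{3,5,2\}$ and $A(A-2)=0$ allows $A\in\{0,2\}$. Hence $A=2$, and likewise $B=2$. The block has dimension at most 1, and it maps onto $\mathbb C$.

**The block $C=\frac34$.** Here $\delta=3$. Put $A=2P$, $B=2Q$ with $P^2=P$, $Q^2=Q$. The first relation reads $8(PQ-2PQP+QP)-8(PQ+QP)=8P-12P$, so
$$PQP=\tfrac14P,\qquad QPQ=\tfrac14Q, \tag{1}$$
the second by symmetry. So $1,P,Q,PQ,QP$ span. Next, $Z(Z-2)=0$ reads $(3-2S)(1-2S)=0$ with $S=P+Q$, i.e. $3-8S+4S^2=0$. As $S^2=P+Q+PQ+QP$, this gives $QP=P+Q-PQ-\frac34$. The block has dimension at most $4$. It maps onto $\mathrm{End}(V_{1/2})$: otherwise, by Burnside's theorem, $V_{1/2}$ is reducible and contains a common eigenvector with $P=\varepsilon$, $Q=\eta$, where $\varepsilon,\eta\in\{0,1\}$. By (1), $\varepsilon=1$ would give $\eta=\frac14$, so $\varepsilon=0$; likewise $\eta=0$. Then $Z=3$, contradicting $Z(Z-2)=0$. A surjection from dimension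 at most 4 to dimension 4 is bijective. $\square$

Two things made this work: each block of $A$ was cut down by spectra, and the relation (1) fixed what $B$ looks like between eigenspaces of $A$. What remains of this for larger spins?

## 2. The quotient of the Racah algebra for arbitrary spins

Let $j_1,j_2,j_3$ be positive half-integers or integers. Let $s_a^\alpha$ act on the $a$-th factor of $[2j_1]\otimes[2j_2]\otimes[2j_3]$, define $K_{ab}$, $K_{123}$ as above, and set
$$\mathcal C_{j_1j_2j_3}=\{M\in\mathrm{End}([2j_1]\otimes[2j_2]\otimes[2j_3]):[M,s_1^\alpha+s_2^\alpha+s_3^\alpha]=0,\ \alpha=1,2,3\}.$$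

**Definition (sets $\mathcal J$, $\mathcal M$).** For $a<b$ let $\mathcal J_{ab}=\{|j_a-j_b|,|j_a-j_b|+1,\dots,j_a+j_b\}$, and let $\mathcal J_{123}$ be the set of $\ell$ such that $[2\ell]$ occurs in $[2j_1]\otimes[2j_2]\otimes[2j_3]$. For $\{a,b,c\}=\{1,2,3\}$ with $a<b$ let
$$\mathcal M_{abc}=\{x_\ell-x_k:\ k\in\mathcal J_{ab},\ \ell\in\{|k-j_c|,|k-j_c|+1,\dots,k+j_c\}\}.$$
So $\mathcal M_{123},\mathcal M_{231},\mathcal M_{132}$ are the spectra of $K_{123}-K_{12}$, $K_{123}-K_{23}$, $K_{123}-K_{13}$. For $j_1=j_2=j_3=\frac12$ this is $\{\frac34,-\frac54,\frac74\}$, as in Section 1.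

**Definition (Racah algebra).** $\mathcal R(\alpha_1,\alpha_2,\alpha_3)$ is generated by $A,B$ and central $\alpha_1,\alpha_2,\alpha_3,C$, subject to
$$[B,[A,B]]=-2B^2-2\{A,B\}+2(C+\alpha_1+\alpha_2+\alpha_3)B+2(\alpha_1-C)(\alpha_3-\alpha_2),$$
$$[A,[B,A]]=-2A^2-2\{A,B\}+2(C+\alpha_1+\alpha_2+\alpha_3)A+2(\alpha_1-\alpha_2)(\alpha_3-C).$$

The following is known and taken as given: $\alpha_i\mapsto x_{j_i}$, $A\mapsto K_{12}$, $B\mapsto K_{23}$, $C\mapsto K_{123}$ defines an algebra homomorphism $\phi:\mathcal R\to\mathcal C_{j_1j_2j_3}$. Write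
$$\delta=C+\alpha_1+\alpha_2+\alpha_3,\quad \gamma=(\alpha_1-\alpha_2)(\alpha_3-C),\quad \beta=(\alpha_1-C)(\alpha_3-\alpha_2),\quad Z=\delta-A-B.$$
Then the defining relations are
$$[A,[A,B]]-2\{A,B\}=2A^2-2\delta A-2\gamma,\qquad [B,[B,A]]-2\{A,B\}=2B^2-2\delta B-2\beta. \tag{2}$$
Expanding squares, $K_{12}+K_{13}+K_{23}=K_{123}+\sum x_{j_i}$, so $\phi(Z)=K_{13}$. Note $C-Z=A+B-\alpha_1-\alpha_2-\alpha_3$.

Now impose what the spectra say. Let $\overline{\mathcal R}$ be the quotient of $\mathcal R$ by $\alpha_i=x_{j_i}$ and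
$$\begin{gathered}\prod_{j\in\mathcal J_{12}}(A-x_j)=0,\quad\prod_{j\in\mathcal J_{23}}(B-x_j)=0,\quad\prod_{j\in\mathcal J_{123}}(C-x_j)=0,\quad \prod_{j\in\mathcal J_{13}}(C-A-B+\alpha_1+\alpha_2+\alpha_3-x_j)=0,\\ \prod_{m\in\mathcal M_{132}}(A+B-\alpha_1-\alpha_2-\alpha_3-m)=0,\quad\prod_{m\in\mathcal M_{123}}(C-A-m)=0,\quad\prod_{m\in\mathcal M_{231}}(C-B-m)=0.\end{gathered}\tag{3}$$

**Statement (S).** *$\overline{\mathcal R}$ is isomorphic to $\mathcal C_{j_1j_2j_3}$, with the isomorphism $\overline\phi$ given by $\overline\phi(A)=K_{12}$, $\overline\phi(B)=K_{23}$, $\overline\phi(C)=K_{123}$.*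

The problem is to prove or disprove (S) for all spins. It comes from Nicolas Crampe, Loïc Poulain d'Andecy, Luc Vinet, "Temperley-Lieb, Brauer and Racah algebras and other centralizers of su(2)", arXiv:1905.06346 (2019).

**Splitting by $C$.** The $x_\ell$, $\ell\in\mathcal J_{123}$, are distinct and $C$ is central, so $\overline{\mathcal R}=\bigoplus_{\ell\in\mathcal J_{123}}\overline{\mathcal R}_\ell$ with $C=x_\ell$ on $\overline{\mathcal R}_\ell$. On $\overline{\mathcal R}_\ell$ two squarefree polynomials kill $A$, one from $\mathcal J_{12}$ and one from $\mathcal M_{123}$; so their greatest common divisor kills $A$. Put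
$$S_A(\ell)=\{k\in\mathcal J_{12}:x_\ell-x_k\in\mathcal M_{123}\},$$
and define $S_B(\ell)$ from $(\mathcal J_{23},\mathcal M_{231})$ and $S_Z(\ell)$ from $(\mathcal J_{13},\mathcal M_{132})$. Then:

> (4) An $\mathcal R$-module with $\alpha_i=x_{j_i}$, $C=x_\ell$ is an $\overline{\mathcal R}_\ell$-module if and only if $A,B,Z$ are diagonalizable with eigenvalues $x_k$, where $k$ lies in $S_A(\ell)$, $S_B(\ell)$, $S_Z(\ell)$ respectively.

**The standard modules.** Let $V_\ell$ be the multiplicity space of $[2\ell]$, so $\mathcal C_{j_1j_2j_3}=\bigoplus_{\ell\in\mathcal J_{123}}\mathrm{End}(V_\ell)$, and the $V_\ell$ are the simple $\mathcal C_{j_1j_2j_3}$-modules. Decompose $[2j_1]\otimes[2j_2]$ first: $[2\ell]$ occurs in $[2k]\otimes[2j_3]$ exactly when $|j_3-\ell|\le k\le j_3+\ell$ (and $k\equiv j_3+\ell$ mod 1). So $K_{12}$ has on $V_\ell$ simple spectrum $\{x_k:k\in\mathcal K_\ell\}$ with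
$$\mathcal K_\ell=\{\max(p,r),\dots,\min(q,s)-1\},\quad p=|j_1-j_2|,\ q=j_1+j_2+1,\ r=|j_3-\ell|,\ s=j_3+\ell+1. \tag{5}$$
Since $\ell\equiv j_1+j_2+j_3$ mod 1, all of $p,q,r,s$ are congruent mod 1 to the elements of $\mathcal J_{12}$. Also $p<q$, $r<s$ and $\max(p,r)<\min(q,s)$. By the definition of $\mathcal M_{123}$, $\mathcal K_\ell\subset S_A(\ell)$. The same holds for $K_{23}$ and $K_{13}$, so $V_\ell$ is an $\overline{\mathcal R}_\ell$-module. Hence $\overline\phi$ is well defined, with components $\overline{\mathcal R}_\ell\to\mathrm{End}(V_\ell)$, and it is an isomorphism exactly when each component is.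

The set $S_A(\ell)$ may be larger than $\mathcal K_\ell$. For spins $4,4,4$ and $\ell=5$, $\mathcal K_5=\{1,\dots,8\}$. But $x_5-x_0=30=x_6-x_3$, and $(k,\ell')=(3,6)$ is admissible since $1\le6\le7$. So $30\in\mathcal M_{123}$ and $0\in S_A(5)$. The relations (3) do not remember which $\ell$ a difference came from.

## 3. Small modules for equal spins

The smallest test of (S) is a one-dimensional representation $A=x$, $B=y$. For equal spins $\gamma=\beta=0$, and (2) says $x(\delta-x-2y)=0$ and $y(\delta-y-2x)=0$. If $x,y\ne0$ then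
$$x=y=\delta/3 . \tag{6}$$
So we look for $3x_k=x_\ell+3x_j$ with $k,\ell$ allowed.

**Theorem 1.** Statement (S) fails for $j_1=j_2=j_3=4$, for $j_1=j_2=j_3=3$, and for the infinitely many equal spins $j=\ell(\ell+1)/6-1$ with $\ell\ge5$ an integer, $\ell\not\equiv1\pmod3$. In these cases $\overline{\mathcal R}$ is not isomorphic to $\mathcal C_{jjj}$ by any map.

*Proof.* For equal integer spins $j$, (5) gives $\mathcal K_\ell=\{|j-\ell|,\dots,\min(2j,j+\ell)\}$, hence
$$\dim V_\ell=2\ell+1\ (\ell\le j),\qquad \dim V_\ell=3j-\ell+1\ (\ell\ge j). \tag{7}$$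

**Step 1: spin 4.** Let $A,B,C\mapsto30$ and $\alpha_i\mapsto20$. Then $\gamma=\beta=0$, $\delta=90$, and both right-hand sides in the definition of $\mathcal R$ equal $-2\cdot900-4\cdot900+2\cdot90\cdot30=0$, as do the commutators. Now $30=x_5$, with $5\in\mathcal J_{12}=\mathcal J_{23}=\mathcal J_{13}=\{0,\dots,8\}$ and $5\in\mathcal J_{123}=\{0,\dots,12\}$. Also $Z=30$, and $C-A=C-B=C-Z=0$ lies in all three sets $\mathcal M$ (take $k=\ell=5$; $1\le5\le9$). So this is a one-dimensional $\overline{\mathcal R}$-module with $C=x_5$, while $\dim V_5=8$. If $\overline\phi$ were an isomorphism, $\overline{\mathcal R}_5\cong\mathrm{End}(V_5)$ would have no one-dimensional module: (S) is false.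

**Step 2: the family.** Let $\ell\ge5$ and $\ell\not\equiv1\pmod 3$. Then $6$ divides $\ell(\ell+1)$, so $j=\ell(\ell+1)/6-1$ is an integer, and $j\ge4$. Put $k=j+1$, $A=B=x_k$, $C=x_\ell=6(j+1)$, $\alpha_i=x_j$. Then $\delta=6(j+1)+3j(j+1)=3(j+1)(j+2)=3x_k$, so (2) holds as in (6), and $Z=x_k$. We have $k\le2j$ and $|k-j|=1\le\ell$. Also $\ell\le2j+1=k+j$, because $(2j+1)(2j+2)\ge6(j+1)=\ell(\ell+1)$. So $\ell\in\mathcal J_{123}$ and $x_\ell-x_k$ lies in all three sets $\mathcal M$. This is a one-dimensional $\overline{\mathcal R}$-module. By (7), $\dim V_\ell=1$ only for $\ell=0$ or $\ell=3j$. Here $\ell\ne0$, and $\ell=3j$ would give $3j(3j+1)=6(j+1)$, i.e. $(3j+2)(j-1)=0$, $j=1$, which is excluded. (The value $\ell=5$ is Step 1.)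

**Step 3: no isomorphism at all, Steps 1 and 2.** By (7), $\mathcal C_{jjj}$ has exactly two one-dimensional modules up to isomorphism, $V_0$ and $V_{3j}$. But $\overline{\mathcal R}$ has at least three: $V_0$, $V_{3j}$ and the new one, distinguished by their values of $C$.

**Step 4: spin 3, $\ell=3$.** Here $\alpha_i=C=12$, $\delta=48$, $\gamma=\beta=0$. With Pauli matrices put
$$A=16-4\sigma_3,\quad B=16+2\sigma_3+\sqrt{12}\,\sigma_1,\quad Z=48-A-B=16+2\sigma_3-\sqrt{12}\,\sigma_1 .$$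
Each has eigenvalues $16\pm4$, that is $12=x_3$ and $20=x_4$. We check (2). We have $[A,B]=-8i\sqrt{12}\,\sigma_2$, hence
$$[A,[A,B]]=64\sqrt{12}\,\sigma_1,\quad [B,[B,A]]=32\sqrt{12}\,\sigma_1-192\sigma_3,\quad \{A,B\}=496-64\sigma_3+32\sqrt{12}\,\sigma_1,$$
$$A^2=272-128\sigma_3,\qquad B^2=272+64\sigma_3+32\sqrt{12}\,\sigma_1 .$$
Both sides of the first relation are $-992+128\sigma_3$. Both sides of the second are $-992-64\sigma_3-32\sqrt{12}\,\sigma_1$. The differences $C-x_k$ are $0$ and $-8$, in the sets $\mathcal M$ because of the admissible pairs $(k,\ell)=(3,3),(4,3)$. By (4) this is a two-dimensional $\overline{\mathcal R}_3$-module. It is simple, since $A$ has distinct eigenvalues and both off-diagonal entries of $B$ are nonzero. But $\dim V_3=7$, so $\overline{\mathcal R}_3\not\cong\mathrm{End}(V_3)$ and $\overline\phi$ is not an isomorphism.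

By (7) the dimensions of the $V_\ell$ are $1,3,5,7,6,5,4,3,2,1$ for $\ell=0,\dots,9$, so $\mathcal C_{333}$ has exactly one simple module of dimension 2, namely $V_8$. As an $\overline{\mathcal R}$-module $V_8$ is simple: there $A$ and $B$ have eigenvalues $x_5=30$ and $x_6=42$, and a common eigenvector would by (6) have $x=y=\delta/3=(72+36)/3=36$. So $\overline{\mathcal R}$ has two non-isomorphic simple modules of dimension 2, with $C=72$ and $C=12$. There is no isomorphism. $\square$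

What did the argument of Section 1 use that is missing here, and what must be added to repair (S)?

## 4. What the spectrum of $A$ says about $B$

**Definition.** Let $\delta,\gamma,\beta$ be central elements of a unital $\mathbb C$-algebra. A pair $(A,B)$ of its elements satisfying (2) is a *Racah pair* with constants $(\delta,\gamma,\beta)$; we put $Z=\delta-A-B$ and $D=[A,B]$. For example, $(K_{12},K_{23})$ on $V_\ell$, or the $2\times2$ matrices of Section 3, with constants $(48,0,0)$.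

**Lemma 1 (symmetries).** Let $(A,B)$ be a Racah pair with constants $(\delta,\gamma,\beta)$. Then $D=[A,B]=[B,Z]=[Z,A]$ and
$$[A,D]=\{A,B-Z\}-2\gamma,\quad [B,D]=\{B,Z-A\}+2\beta,\quad [Z,D]=\{Z,A-B\}-2(\beta-\gamma). \tag{8}$$
Moreover $(B,A)$ is a Racah pair with constants $(\delta,\beta,\gamma)$, and $(A,Z)$ is one with constants $(\delta,-\gamma,\beta-\gamma)$.

*Proof.* The formulas for $D$ follow from $A+B+Z=\delta$. Since $\{A,B-Z\}=2\{A,B\}+2A^2-2\delta A$, the first relation (2) is the first of (8). Since $[B,D]=-[B,[B,A]]$ and $\{B,Z-A\}=2\delta B-2\{A,B\}-2B^2$, the second relation (2) is the second of (8). The third is minus the sum of the first two: $-\{A,B\}+\{A,Z\}-\{B,Z\}+\{B,A\}+2\gamma-2\beta$.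

The claim for $(B,A)$ is the symmetry of (2). For $(A,Z)$: $[A,[A,Z]]=-[A,[A,B]]$ and $\{A,B\}=2\delta A-2A^2-\{A,Z\}$, so the first relation (2) becomes $[A,[A,Z]]-2\{A,Z\}=2A^2-2\delta A+2\gamma$. And $[Z,[Z,A]]=[Z,D]=\{Z,2A+Z-\delta\}-2(\beta-\gamma)$, i.e. $[Z,[Z,A]]-2\{A,Z\}=2Z^2-2\delta Z-2(\beta-\gamma)$. $\square$

**Permuting the spins.** Exchanging $\alpha_1\leftrightarrow\alpha_3$ turns $(\gamma,\beta)$ into $(\beta,\gamma)$. Exchanging $\alpha_1\leftrightarrow\alpha_2$ turns $(\gamma,\beta)$ into $(-\gamma,\beta-\gamma)$, because $(\alpha_2-C)(\alpha_3-\alpha_1)=\beta-\gamma$ (expand). The sets $\mathcal J,\mathcal M$ are permuted accordingly: $1\leftrightarrow3$ exchanges those of $A$ and $B$ and fixes those of $Z$; $1\leftrightarrow2$ exchanges those of $B$ and $Z$ and fixes those of $A$. So by Lemma 1 permuting the spins gives isomorphic algebras $\overline{\mathcal R}$, with $A,B,Z$ and their allowed sets permuted, compatibly with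 $\overline\phi$ and the permutation of tensor factors. In particular $V_\ell$ corresponds to $V_\ell$.

**Setting for blocks.** Let $\delta,\gamma,\beta\in\mathbb C$ and let $(A,B)$ be a Racah pair with these constants. Let $I\subset\mathbb C$ be a finite set of labels in a single coset of $\mathbb Z$, such that $k+k'+1\notin\{-1,0,1\}$ for distinct $k,k'\in I$, and suppose $\prod_{k\in I}(A-x_k)=0$. Since $x_k-x_{k'}=(k-k')(k+k'+1)$, the $x_k$ are distinct. Let $P_k$ be the spectral projections, which are polynomials in $A$: $AP_k=x_kP_k$, $\sum P_k=1$, and $P_k:=0$ for $k\notin I$. For example $I=\mathcal J_{12}$ qualifies: distinct $k,k'\ge0$ in one coset have $k+k'\ge1$. Put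
$$Y_k=P_kBP_k,\qquad g_k^\pm=P_kBP_{k\pm1}BP_k .$$

We now repeat the first move of Section 1: sandwich the relation between projections.

**Lemma 2.** In this setting:
(a) $P_kBP_{k'}=0$ if $k-k'\notin\{-1,0,1\}$.
(b) If $x_k\ne0$, then $Y_k=y_kP_k$ with $y_k=\frac12(\delta-x_k+\gamma/x_k)$.
(c) $\gamma P_0=0$.
(d) $(2k+3)g_k^+-(2k-1)g_k^-=N_1$ for $k\in I$, where $N_1:=Y_k(\delta-2x_k-Y_k)+\beta P_k$.

*Proof.* Multiplying the first relation (2) by $P_k$ and $P_{k'}$ gives
$$\big((x_k-x_{k'})^2-2(x_k+x_{k'})\big)P_kBP_{k'}=\delta_{kk'}\,(2x_k^2-2\delta x_k-2\gamma)P_k ,$$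
with $\delta_{kk'}$ the Kronecker symbol. Put $\rho=k-k'$, $\sigma=k+k'+1$. Then $(x_k-x_{k'})^2=\rho^2\sigma^2$ and $2(x_k+x_{k'})=\rho^2+\sigma^2-1$, so the bracket is $(\rho^2-1)(\sigma^2-1)$. For $k\ne k'$ in $I$ we have $\sigma^2\ne1$, which gives (a). For $k=k'$ the bracket is $-4x_k$, which gives (b), and (c) for $k=0$.

For (d) take the $P_k\cdot P_k$ block of $[B,[A,B]]=2BAB-B^2A-AB^2$. By (a), $P_kB^2P_k=g_k^++g_k^-+Y_k^2$ and $P_kBABP_k=x_{k+1}g_k^++x_{k-1}g_k^-+x_kY_k^2$, so the block is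
$$2(x_{k+1}-x_k)g_k^++2(x_{k-1}-x_k)g_k^-=4(k+1)g_k^+-4kg_k^- .$$
By the second relation (2) it equals $-2(g_k^++g_k^-+Y_k^2)-4x_kY_k+2\delta Y_k+2\beta P_k$. Collect and divide by 2. $\square$

**Where this stops.** In Section 1, fixing $P_kBP_k$ (that was (1)), together with the spectra, was enough. For larger spins $B$ also moves between neighboring eigenspaces, and one must know the products $g_k^\pm$. Part (d) is *one* equation for the *two* unknowns $g_k^+,g_k^-$. If one knew where the set of labels occurring in a module begins, one could put $g^-=0$ there and solve upward. But (3) does not tell where it begins. For spin 4 and $\ell=5$ at $k=5$: $Y=\frac12(90-30)=30$ and $N_1=30(90-60-30)=0$, so (d) allows $g_5^+=g_5^-=0$. This is the module of Step 1 in Section 3. A second equation for $g_k^\pm$ is needed, and a central element provides it.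

## 5. A central element and the products $g_k^\pm$

**Lemma 3.** For a Racah pair with central constants $\delta,\gamma,\beta$, the element
$$\Omega:=D^2+\{A,\{B,Z\}\}-\{B,Z\}+A^2+B^2+Z^2+4\beta A+4\gamma B$$
commutes with $A$ and $B$. In particular $\Omega$ is central in $\mathcal R$.

*Proof.* **Step 1: $[A,\Omega]=0$.** Let $Q=\{A,\{B,Z\}\}-\{B,Z\}+A^2+B^2+Z^2$ and $N=Z-B$. From $(\delta-A)^2=(B+Z)^2=B^2+Z^2+\{B,Z\}$,
$$Q=\{A,\{B,Z\}\}-2\{B,Z\}+A^2+(\delta-A)^2. \tag{9}$$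
Since $[A,B]=D$, $[A,Z]=-D$, we get $[A,\{B,Z\}]=\{D,Z\}-\{B,D\}=\{D,N\}$ and $[A,Q]=\{A,\{D,N\}\}-2\{D,N\}$.

The identity $\{a,\{b,c\}\}-\{b,\{a,c\}\}=[[a,b],c]$ (expand) gives $\{D,\{A,N\}\}=\{A,\{D,N\}\}+[[D,A],N]$. By (8), $[D,A]=\{A,N\}+2\gamma$. Also $[\{A,N\},N]=\{[A,N],N\}$ and $[A,N]=-2D$. Hence $[[D,A],N]=-2\{D,N\}$, and therefore
$$[A,Q]=\{D,\{A,N\}\}=\{D,-[A,D]-2\gamma\}=-[A,D^2]-4\gamma D .$$
So $[A,\Omega]=[A,D^2]+[A,Q]+4\gamma[A,B]=0$.

**Step 2: $[B,\Omega]=0$.** Let $Q'$ be $Q$ with $(A,B,Z)$ replaced by $(B,Z,A)$. By the same identity and (8),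
$$Q-Q'=[[A,B],Z]-\{B,Z\}+\{Z,A\}=-[Z,D]+\{Z,A-B\}=2(\beta-\gamma),$$
which is central. The system (8) is cyclic with constants $\gamma,-\beta,\beta-\gamma$ attached to $A,B,Z$, and $D=[B,Z]$ as well. So the computation of Step 1 for $(B,Z,A)$ gives $[B,Q]=[B,Q']=-[B,D^2]+4\beta D$. With $[B,4\beta A]=-4\beta D$ we get $[B,\Omega]=0$. $\square$

For complex constants put
$$F_\Omega(\kappa)=\big(\kappa^2(\delta+1-\kappa^2)+\gamma\big)^2+4\beta\kappa^4-(\Omega+2\gamma)\kappa^2,$$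
an even polynomial in $\kappa$ with coefficients in $\mathbb C[\Omega]$.

**Lemma 4 (products).** In the setting for blocks, let $k\in I$.
(a) If $x_k\neq0$: $\;4(k+1)^2(2k+1)(2k+3)\,g_k^+=F_\Omega(k+1)P_k$ and $4k^2(2k-1)(2k+1)\,g_k^-=F_\Omega(k)P_k$.
(b) If $k=0$ and $-1\notin I$: $\;(Y_0-\frac\delta2P_0)^2=\frac14\Omega P_0$ and $12\,g_0^+=F_\Omega(1)P_0$.

*Proof.* **Step 1: a second equation.** Write $x=x_k$, $Y=Y_k$, $g^\pm=g_k^\pm$, and suppress $P_k$. By (9), $\Omega=D^2+\{A,\{B,Z\}\}-2\{B,Z\}+A^2+(\delta-A)^2+4\beta A+4\gamma B$. Since $P_kDP_{k'}=(x_k-x_{k'})P_kBP_{k'}$, the diagonal block of $D^2$ is $-4(k+1)^2g^+-4k^2g^-$. From $\{B,Z\}=2\delta B-\{A,B\}-2B^2$, its block is $2(\delta-x)Y-2Y^2-2g^+-2g^-$, and that of $\{A,\{B,Z\}\}$ is $2x$ times this. So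
$$\Omega=-4(k+1)^2g^+-4k^2g^-+4(x-1)\big(Y(\delta-x-Y)-g^+-g^-\big)+x^2+(\delta-x)^2+4\beta x+4\gamma Y .$$
As $(k+1)^2+x-1=k(2k+3)$ and $k^2+x-1=(k+1)(2k-1)$,
$$k(2k+3)g^++(k+1)(2k-1)g^-=N_2:=(x-1)Y(\delta-x-Y)+\tfrac14\big(x^2+(\delta-x)^2\big)+\beta x+\gamma Y-\tfrac14\Omega .$$
Together with Lemma 2(d),
$$(2k-1)(2k+1)g^-=N_2-kN_1,\qquad (2k+1)(2k+3)g^+=N_2+(k+1)N_1. \tag{10}$$

**Step 2: $x_k\ne0$.** Insert $Y=y=\frac12(\delta-x+\gamma/x)$, and put $z=\delta-x-y=\frac12(\delta-x-\gamma/x)$. Then $N_1=yz-xy+\beta$, and with $x-1-k=k^2-1$, $x-k=k^2$,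
$$4(N_2-kN_1)=(k^2-1)\Big((\delta-x)^2-\frac{\gamma^2}{x^2}\Big)+x^2+(\delta-x)^2+2(\gamma+kx)\Big(\delta-x+\frac\gamma x\Big)+4\beta k^2-\Omega .$$
The terms in $\gamma^2$ sum to $\frac{-(k^2-1)+2k(k+1)}{x^2}\gamma^2=\frac{\gamma^2}{k^2}$. The terms linear in $\gamma$ sum to $2\gamma(\delta-x+k)=2\gamma(\delta-k^2)$. The terms free of $\gamma$, apart from $4\beta k^2-\Omega$, sum to $(k(\delta-x)+x)^2=k^2(\delta+1-k^2)^2$. Hence
$$4k^2(N_2-kN_1)=k^4(\delta+1-k^2)^2+2\gamma k^2(\delta-k^2)+\gamma^2+4\beta k^4-\Omega k^2=F_\Omega(k).$$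
This is an identity of rational functions in $k$. Replacing $k$ by $-1-k$ changes neither $x$ nor $y,N_1,N_2$, and $F_\Omega$ is even, so $4(k+1)^2(N_2+(k+1)N_1)=F_\Omega(k+1)$. With (10) this is (a).

**Step 3: $k=0$.** Now $g_0^-=0$ as $P_{-1}=0$, and $\gamma P_0=0$ by Lemma 2(c). The equation of Step 1 becomes $0=N_2=-Y(\delta-Y)+\frac14\delta^2-\frac14\Omega$, the first claim of (b). Then Lemma 2(d) gives $3g_0^+=Y(\delta-Y)+\beta=\frac14(\delta^2+4\beta-\Omega)=\frac14F_\Omega(1)$. $\square$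

*Example.* For equal spins $\gamma=\beta=0$ and $F_\Omega(\kappa)=\kappa^2\big(\kappa^2(\delta+1-\kappa^2)^2-\Omega\big)$. In the spin 4 module with $A=B=Z=30$ one gets $\Omega=4\cdot30^3-2\cdot30^2+3\cdot30^2=108900$, and indeed $25(91-25)^2=36(91-36)^2=108900$: $F_\Omega$ vanishes at $5$ and $6$, cutting the label set down to $\{5\}$.

**Lemma 5.** Let $\Pi(\kappa;a_1,a_2|a_3,a_4)=\prod_\pm(\kappa^2-(a_1\pm a_2)^2)(\kappa^2-(a_3\pm a_4)^2)$. If $\sum a_i^2=\delta+1$, $(a_1^2-a_2^2)(a_3^2-a_4^2)=\gamma$ and $(a_1^2-a_4^2)(a_3^2-a_2^2)=\beta$, then $\Pi-F_\Omega$ is a constant times $\kappa^2$, for every scalar $\Omega$.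

*Proof.* Put $A_i=a_i^2$ (only in this proof). As $\prod_\pm(\kappa^2-(a_1\pm a_2)^2)=\kappa^4-2(A_1+A_2)\kappa^2+(A_1-A_2)^2$, the coefficients of $\Pi$ at $\kappa^8,\kappa^6,\kappa^0$ are $1$, $-2\sum A_i$, $(A_1-A_2)^2(A_3-A_4)^2$, and at $\kappa^4$
$$(A_1-A_2)^2+(A_3-A_4)^2+4(A_1+A_2)(A_3+A_4)=\Big(\sum A_i\Big)^2-2(A_1-A_2)(A_3-A_4)+4(A_1-A_4)(A_3-A_2):$$
on both sides the difference with $(\sum A_i)^2$ is $2(A_1A_3+A_1A_4+A_2A_3+A_2A_4)-4A_1A_2-4A_3A_4$. The coefficients of $F_\Omega$ at $\kappa^8,\kappa^6,\kappa^4,\kappa^0$ are $1$, $-2(\delta+1)$, $(\delta+1)^2-2\gamma+4\beta$, $\gamma^2$, the same values. $\square$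

Fix the spins and $\ell\in\mathcal J_{123}$. Put $t_i=j_i+\frac12$ ($i\le3$), $t_4=\ell+\frac12$, $T_i=t_i^2$. Then $\sum T_i=\delta+1$, $\gamma=(T_1-T_2)(T_3-T_4)$, $\beta=(T_1-T_4)(T_3-T_2)$, so Lemma 5 applies to $a_i=t_i$. The $\kappa^2$-coefficient of $F_\Omega$ is $2\gamma\delta-\Omega$. That of $F^{\rm st}:=\Pi(\kappa;t_1,t_2|t_3,t_4)$ is $-2(T_1+T_2)(T_3-T_4)^2-2(T_3+T_4)(T_1-T_2)^2$. Hence
$$F_\Omega(\kappa)=F^{\rm st}(\kappa)-(\Omega-\omega)\kappa^2,\qquad \omega=2\gamma\delta+2(T_1+T_2)(T_3-T_4)^2+2(T_3+T_4)(T_1-T_2)^2. \tag{11}$$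
In terms of the $\alpha_i$ and $C$,
$$\omega=2(\alpha_1-\alpha_2)(\alpha_3-C)\delta+(2\alpha_1+2\alpha_2+1)(\alpha_3-C)^2+(2\alpha_3+2C+1)(\alpha_1-\alpha_2)^2. \tag{12}$$
The nonnegative zeros of $F^{\rm st}$ are $|t_1-t_2|=p$, $t_1+t_2=q$, $|t_3-t_4|=r$, $t_3+t_4=s$ of (5). For spin 4, $\ell=5$: $\omega=81\cdot100=8100$, while the extra module has $\Omega=108900$.

## 6. The modules $V_\ell$, and surjectivity

From here on, blocks refer to $A$ with $I=\mathcal J_{12}$.

**Lemma 6.** On $V_\ell$, $\Omega=\omega$. $V_\ell$ is a simple $\mathcal R$-module. The maps $\phi$ and $\overline\phi$ are surjective.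

*Proof.* Write $\mathcal K_\ell=\{a,\dots,b\}$; then $b=\min(j_1+j_2,j_3+\ell)>0$ and each $P_kV_\ell$, $k\in\mathcal K_\ell$, is a line. On $P_bV_\ell$ we have $g_b^+=0$, so $F_\Omega(b+1)=0$ there. Since $b+1=\min(q,s)$ is a zero of $F^{\rm st}$, (11) gives $\Omega=\omega$ on this line.

Suppose $\Omega=\omega$ on $P_kV_\ell$ with $a<k\le b$. Then $k\ge1$, and $F_\Omega(k)=F^{\rm st}(k)\ne0$, as $k$ lies strictly between $\max(p,r)$ and $\min(q,s)$. By Lemma 4(a), $g_k^-\ne0$, so $P_{k-1}BP_k$ and $P_kBP_{k-1}$ are nonzero on $V_\ell$. As $\Omega$ commutes with $P_{k-1}BP_k$, which maps $P_kV_\ell$ onto the line $P_{k-1}V_\ell$, $\Omega=\omega$ on $P_{k-1}V_\ell$. Descending, $\Omega=\omega$ on $V_\ell$.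

A submodule is $A$-stable, hence a sum of lines $P_kV_\ell$; neighboring lines are connected by $B$ in both directions. So $V_\ell$ is simple. The $V_\ell$ are pairwise non-isomorphic since $C$ takes different values, so by the density theorem $\mathcal R\to\bigoplus_\ell\mathrm{End}(V_\ell)=\mathcal C_{j_1j_2j_3}$ is onto. $\square$

## 7. Simple modules of $\overline{\mathcal R}_\ell$ and their parameters

**Lemma 7.** $\overline{\mathcal R}_\ell$ is finite-dimensional.

*Proof.* **Step 1: finitely generated over $\mathbb C[\Omega]$.** Give $A,B$ degree 2 and $D$ degree 3. Since $[A,B]=D$, and by (8) $[A,D]$, $[B,D]$ are combinations of words in $A,B$ of degree $\le4$, interchanging two neighboring letters changes a word by words of lower degree. So the ordered words $A^iB^jD^h$ span; a word of degree $n$ with $m$ letters $D$ is an ordered word of degree $n$ with $m$ letters $D$ plus ordered words of degree less than $n$. By Lemma 3, $D^2=\Omega-(\text{words in }A,B\text{ of degree}\le6)$.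 If $h\ge2$, write $A^iB^jD^h=A^iB^jD^{h-2}D^2$ and substitute. The result is $\Omega$ times an ordered word of lower degree, plus words that have lower degree, or the same degree and $h-2$ letters $D$. By induction on (degree, number of letters $D$) the words $A^iB^jD^h$ with $h\le1$ span over $\mathbb C[\Omega]$. In $\overline{\mathcal R}_\ell$ we may take $i<|\mathcal J_{12}|$ and $j<|\mathcal J_{23}|$.

**Step 2: $\Omega$ is algebraic.** Put $c_k=\omega+F^{\rm st}(k+1)/(k+1)^2$. By Lemma 4 and (11), for $k\in\mathcal J_{12}$,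
$$(\Omega-c_k)P_k=-4(2k+1)(2k+3)\,P_kBP_{k+1}BP_k .$$
For the largest $k$ the right side is $0$. By descending induction, $\prod_{k'\ge k}(\Omega-c_{k'})P_k=0$: multiply the display by $\prod_{k'\ge k+1}(\Omega-c_{k'})$, which kills the inner $P_{k+1}$. Summing over $k$, $\prod_{k\in\mathcal J_{12}}(\Omega-c_k)=0$. $\square$

**Lemma 8.** Let $L$ be a simple $\overline{\mathcal R}_\ell$-module, $d=\dim L$, $e=d/2$, $X=e^2$. Then $A,B,Z$ have simple spectra $\{x_k\}$ with $k$ running over intervals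
$$\{u-e,\dots,u+e-1\}\subset S_A(\ell),\quad\{v-e,\dots,v+e-1\}\subset S_B(\ell),\quad\{w-e,\dots,w+e-1\}\subset S_Z(\ell).$$
With $U=u^2,V=v^2,W=w^2$,
$$\text{(E1) } U+V+W+X=\sum T_i,\qquad \text{(E2) }(U-X)(V-W)=\gamma,\qquad\text{(E3) }(V-X)(U-W)=\beta,$$
hence (E4) $(W-X)(U-V)=\beta-\gamma=(T_1-T_3)(T_4-T_2)$. Moreover $\Omega$ is a scalar on $L$, $F_\Omega=\Pi(\kappa;u,e|v,w)$, and $F_\Omega$ has no zero at $\kappa\in\{u-e+1,\dots,u+e-1\}$.

*Proof.* **Step 1: a chain.** $L$ is finite-dimensional by Lemma 7, and $\Omega$ is scalar by Schur. Let $a$ be the least $k$ with $P_aL\ne0$, and take $0\ne v_a\in P_aL$, an eigenvector of $P_0BP_0$ if $a=0$. Put $v_{k+1}=P_{k+1}Bv_k$. For $k>a$, $P_{k-1}Bv_k=g_{k-1}^+v_{k-1}$, where $g_{k-1}^+$ is a scalar by Lemma 4 (the factor $4k^2(2k-1)(2k+1)$ is nonzero as $k\ge1$). Also $P_kBv_k$ is a multiple of $v_k$, by Lemma 2(b) if $k>0$ and by the choice of $v_0$ if $k=a=0$. By Lemma 2(a), $\mathrm{span}(v_k)$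 is a submodule, hence $L$. So $A$ has simple spectrum on an interval $\{a,\dots,b\}$ with $b-a+1=d$; put $u=\frac{a+b+1}2$. By Lemma 1 the same holds for $B$ and $Z$.

**Step 2: zeros of $F_\Omega$.** If $g_k^+=0$ with $a\le k<b$, then $\mathrm{span}(v_{k+1},\dots,v_b)$ is a proper submodule; impossible. So $F_\Omega\ne0$ at $a+1,\dots,b$. And $g_b^+=0$ gives $F_\Omega(b+1)=0$.

**Step 3: traces.** We have $x_k=(k+\frac12)^2-\frac14$, and $k+\frac12-u$ runs over $-e+\frac12,\dots,e-\frac12$, with mean $0$ and mean square $\frac{d^2-1}{12}$. So the mean of $x_k$ over the interval is $U+\frac{d^2-1}{12}-\frac14=U+\frac{X-1}3$. The trace of $A+B+Z=\delta$ gives $U+V+W+X-1=\delta$, which is (E1).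

If $a>0$, then $\mathrm{tr}\,B=\sum_ky_k$ and $\sum_{k=a}^b\frac1{k(k+1)}=\frac1a-\frac1{b+1}=\frac d{U-X}$. Multiplying by $2/d$: $2V+\frac{2(X-1)}3=\delta-U-\frac{X-1}3+\frac\gamma{U-X}$, i.e. $2V+U+X=\delta+1+\frac\gamma{U-X}$. Subtracting (E1), $V-W=\frac\gamma{U-X}$, which is (E2). If $a=0$, then $U=X$; moreover $0\in\mathcal J_{12}$, so $j_1=j_2$ and $\gamma=0$, and (E2) is trivial. Applying this to $(B,A)$, which exchanges $u\leftrightarrow v$, $\gamma\leftrightarrow\beta$ and $\mathcal J_{12}\leftrightarrow\mathcal J_{23}$, gives (E3). Subtracting (E2) from (E3) gives (E4), since $(V-X)(U-W)-(U-X)(V-W)=(W-X)(U-V)$, and $\beta-\gamma=(\alpha_2-C)(\alpha_3-\alpha_1)=(T_1-T_3)(T_4-T_2)$.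

**Step 4.** By (E1)–(E3), Lemma 5 applies to $(a_1,a_2,a_3,a_4)=(u,e,v,w)$, so $\Pi-F_\Omega$ is a multiple of $\kappa^2$. Both vanish at $b+1=u+e>0$. So they are equal. $\square$

We call $(d;u,v,w)$ the *tuple* of $L$ and $\{u-e,\dots,u+e-1\}$ its $A$-*support*. Under $1\leftrightarrow3$ the tuple changes by $u\leftrightarrow v$, under $1\leftrightarrow2$ by $v\leftrightarrow w$. *Example:* for the spin 3 module of Section 3 all three supports are $\{3,4\}$, so $d=2$ and $u=v=w=4$, and (E1) reads $48+1=4\cdot\frac{49}4$.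

**Lemma 9.** A simple $\overline{\mathcal R}_\ell$-module $L$ with $A$-support $\mathcal K_\ell=\{a,\dots,b\}$ is isomorphic to $V_\ell$.

*Proof.* $F_\Omega(b+1)=0=F^{\rm st}(b+1)$, so $\Omega=\omega$. In the basis $v_k$ of Step 1 above, $A$ and $B$ are given by the $x_k$, the $g_k^+$ (functions of $\Omega$), and the diagonal entries of $B$. For $k>0$ these are $y_k$. If $a=0$, then $p=r=0$ by (5), so $j_1=j_2$, $j_3=\ell$, and $\omega=0$ by (11); the entry at $k=0$ is $\frac\delta2$ by Lemma 4(b). The same matrices describe $V_\ell$. $\square$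

**Lemma 10.** Every extension $0\to V_\ell\to M\to V_\ell\to0$ of $\overline{\mathcal R}_\ell$-modules splits. Hence, if a quotient $E$ of $\overline{\mathcal R}_\ell$ has $V_\ell$ as its only simple module, the action $E\to\mathrm{End}(V_\ell)$ is an isomorphism.

*Proof.* **Step 1: $\Omega$ on $M$.** $P_kM\ne0$ only for $k\in\mathcal K_\ell=\{a,\dots,b\}$. As $P_{b+1}M=0$, Lemma 4 gives $F_\Omega(b+1)=0$ on $P_bM$, so $\Omega=\omega$ there by (11). $P_bM$ generates $M$: otherwise the quotient by the submodule it generates has a composition factor $V_\ell$ with $P_bV_\ell=0$, which is false. So $\Omega=\omega$ on $M$, and by Lemma 4 $g_k^+$ is a nonzero scalar for $a\le k<b$, since $F^{\rm st}(k+1)\ne0$.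

**Step 2: the easy case.** Suppose $a>0$, or $a=0$ and $n:=P_0BP_0-\frac\delta2$ vanishes on $P_0M$. Choose $v_a\in P_aM$ outside the submodule $V_\ell$ and put $v_{k+1}=P_{k+1}Bv_k$. As in Lemma 8, the span is a submodule, of dimension at most $\dim V_\ell$. It maps onto the simple quotient, so it is a complement.

**Step 3: $a=0$ and $n\ne0$.** Then $j_1=j_2$, $j_3=\ell$, $\omega=0$, and $n^2=0$ by Lemma 4(b). Choose $v_0\in P_0M$ with $v_0'=nv_0\ne0$ and form chains $v_k,v_k'$. They form a basis of $M$, since $\dim P_kM=2$ and $P_{k+1}BP_k$ is injective on $P_kM$ for $k<b$. Let $\nu v_k=v_k'$, $\nu v_k'=0$. Then $\nu$ commutes with $A$ and $B$: the only entry to check is at $k=0$, where $P_0Bv_0=\frac\delta2v_0+v_0'$ and $P_0Bv_0'=\frac\delta2v_0'$. So $M$ is free over $\Lambda=\mathbb C[\nu]/(\nu^2)$ with basis $v_k$, and the trace of $B$ over $\Lambda$ is $\frac\delta2+\nu+\sum_{k>0}y_k\notin\mathbb C$. But $B$ is diagonalizable, so $M=\bigoplus_\mu\ker(B-\mu)$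 with $\Lambda$-stable summands. As $M$ is free, $\ker\nu=\mathrm{im}\,\nu$ on $M$, hence on each summand; so each summand is free over $\Lambda$ (lift a basis of the image of $\nu$). The trace of $B$ over $\Lambda$ is then $\sum_\mu\mu\cdot\mathrm{rank}\in\mathbb C$, a contradiction.

**Step 4: the algebra $E$.** $E$ is finite-dimensional by Lemma 7. Every finite-dimensional $E$-module $M$ is a direct sum of copies of $V_\ell$. By induction on length it has a submodule $M'=\bigoplus_iV^{(i)}$, with all $V^{(i)}\cong V_\ell$ and $M/M'\cong V_\ell$. Splitting $M/\bigoplus_{h\ne i}V^{(h)}$ gives a map $M\to V^{(i)}$ which is the identity on $V^{(i)}$ and kills the other summands. Together these maps give a retraction $M\to M'$. In particular $E\cong V_\ell^{\oplus m}$ as a left module, so an element acting as zero on $V_\ell$ is zero. And $E\to\mathrm{End}(V_\ell)$ is onto by Burnside's theorem. $\square$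

## 8. Prescribing the Casimir value

**Lemma 11.** Let $\{a,b,c\}=\{1,2,3\}$, $a<b$, $\kappa=j_a+j_b\ge j_c$. Every $m\in\mathcal M_{abc}$ satisfies $-m\le j_c(2\kappa-j_c+1)$. Consequently, if $0\le\ell<\kappa-j_c$, then $x_\ell-x_\kappa\notin\mathcal M_{abc}$.

*Proof.* Let $m=x_{\ell'}-x_{k'}$ with $k'\in\mathcal J_{ab}$, $\ell'\ge|k'-j_c|$. If $k'\ge j_c$, then $-m\le x_{k'}-x_{k'-j_c}=j_c(2k'-j_c+1)\le j_c(2\kappa-j_c+1)$. If $k'<j_c$, then $-m\le x_{k'}<x_{j_c}=j_c(j_c+1)\le j_c(2\kappa-j_c+1)$. If $0\le\ell<\kappa-j_c$, then $x_\kappa-x_\ell>x_\kappa-x_{\kappa-j_c}=j_c(2\kappa-j_c+1)$. $\square$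

**Theorem 2.** $\mathcal R$ has the central element $\Omega$ of Lemma 3, and adding the single relation $\Omega=\omega(\alpha_1,\alpha_2,\alpha_3,C)$, with $\omega$ as in (12), to those of $\overline{\mathcal R}$ gives an algebra isomorphic to $\mathcal C_{j_1j_2j_3}$ via $\overline\phi$, for all $j_1,j_2,j_3$.

*Proof.* By Lemma 6 the relation holds on every $V_\ell$. By Lemma 10 applied to $E=\overline{\mathcal R}_\ell/(\Omega-\omega)$, it suffices to show:

> (13) A simple $\overline{\mathcal R}_\ell$-module $L$ with $\Omega=\omega$ is isomorphic to $V_\ell$.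

**Step 1: three possible supports.** Let $\{a,\dots,b\}\subset\mathcal J_{12}$ be the $A$-support, so $p\le a$ and $b+1\le q$. By Lemma 8, $\Pi(\kappa;u,e|v,w)=F_\Omega=F^{\rm st}$, so $a=u-e$ and $b+1=u+e$ are zeros of $F^{\rm st}$, hence lie in $\{p,q,r,s\}$, and none of $a+1,\dots,b$ does. As $p,q,r,s$ lie in the same coset of $\mathbb Z$ as $a$, no element of $\{p,q,r,s\}$ lies strictly between $a$ and $b+1$. Since $\max(p,r)<\min(q,s)$, the pair $(a,b+1)$ is one of the consecutive pairs inside $[p,q]$: $a=p<r=b+1$ (I), or $a=\max(p,r)$, $b+1=\min(q,s)$ (II), or $a=s<q=b+1$ (III).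

**Step 2: case II.** The support is $\mathcal K_\ell$, so $L\cong V_\ell$ by Lemma 9.

**Step 3: case III is impossible.** Here $j_1+j_2=b\in S_A(\ell)$, and $s\le q-1$ says $j_3+\ell+1\le j_1+j_2$. This contradicts Lemma 11 for $\mathcal M_{123}$.

**Step 4: case I is impossible.** Here $u-e=p$, $u+e=r$, so $e=\frac{r-p}2$. Cancelling $(\kappa^2-p^2)(\kappa^2-r^2)$ in $\Pi(\kappa;u,e|v,w)=F^{\rm st}$ leaves $\{(v+w)^2,(v-w)^2\}=\{q^2,s^2\}$. As $v,w\ge e>0$, $v+w=\max(q,s)$ and $|v-w|=\min(q,s)>0$; so $V\ne W$ and $\mu:=\max(v,w)=\frac{q+s}2$. Using $q\pm p=2\max(j_1,j_2)+1$ or $2\min(j_1,j_2)+1$, and similarly $s\pm r$,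
$$\mu-e=\max(j_1,j_2)+\min(j_3,\ell)+1,\qquad\mu+e-1=\min(j_1,j_2)+\max(j_3,\ell).$$
If $\ell\ge j_3$, then $\mu-e\ge\max(j_1,j_2)+j_3+1$ exceeds every element of $\mathcal J_{23}$ and $\mathcal J_{13}$; impossible. So $\ell<j_3$. By (E2), $pr(V-W)=(\alpha_1-\alpha_2)(\alpha_3-C)$ with $r>0$ and $\alpha_3-C>0$; so if $p>0$, $V-W$ has the sign of $j_1-j_2$, and if $p=0$, $j_1=j_2$.

* If $\mu=v$, then $V>W$ and $j_1\ge j_2$. The $B$-support has maximum $j_2+j_3$ and minimum $j_1+\ell+1$, so $\ell<j_2+j_3-j_1$. As $j_2+j_3\in S_B(\ell)$, this contradicts Lemma 11 for $\mathcal M_{231}$.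
* If $\mu=w$, then $j_1\le j_2$. The $Z$-support has maximum $j_1+j_3$ and minimum $j_2+\ell+1$, so $\ell<j_1+j_3-j_2$. This contradicts Lemma 11 for $\mathcal M_{132}$. $\square$

## 9. A finite Diophantine criterion for (S)

For $\ell\in\mathcal J_{123}$ let $\Sigma_\ell$ be the finite set of $(d;u,v,w)$, $d\in\mathbb Z_{>0}$, $u,v,w\in\frac12\mathbb Z$, whose three intervals (with $e=d/2$, as in Lemma 8) lie in $S_A(\ell),S_B(\ell),S_Z(\ell)$ and which satisfy (E1)–(E3). For spin 4 and $\ell=5$ it contains the tuple of $V_5$, with $d=8$, and $(1;\frac{11}2,\frac{11}2,\frac{11}2)$, the tuple of the extra module.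

**Theorem 3.** $\Sigma_\ell$ contains the tuple of $V_\ell$. The map $\overline\phi$ is an isomorphism if and only if $|\Sigma_\ell|=1$ for all $\ell\in\mathcal J_{123}$.

The new point is that every tuple is realized.

**Lemma 12.** Let $d\ge1$, $e=d/2$, $X=e^2$, $u,v,w\in\mathbb C$, $U=u^2$, $V=v^2$, $W=w^2$, and
$$\delta=U+V+W+X-1,\qquad\gamma=(U-X)(V-W),\qquad\beta=(V-X)(U-W).$$
On $\mathbb C^d$ with basis $w_0,\dots,w_{d-1}$ (and $w_d=w_{-1}=0$) let $Aw_i=\theta_iw_i+w_{i+1}$, $Bw_i=\theta_i^*w_i+\varphi_iw_{i-1}$ with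
$$\theta_i=x_{u-e+i},\qquad\theta_i^*=x_{v-e+i},\qquad\varphi_i=i(i-d)\big((i-e+u+v)^2-W\big).$$
Then $(A,B)$ is a Racah pair with constants $(\delta,\gamma,\beta)$, and the eigenvalues of $A,B,Z=\delta-A-B$ with multiplicity are $x_{u-e+i}$, $x_{v-e+i}$, $x_{w-e+i}$ ($0\le i<d$).

*Proof.* Note $\varphi_0=\varphi_d=0$.

**Step 1: the first relation (2).** It reads $A^2B-2ABA+BA^2-2AB-2BA-2A^2+2\delta A+2\gamma=0$. We compare coefficients.

*$w_i\to w_{i+2}$:* $\theta_i^*-2\theta_{i+1}^*+\theta_{i+2}^*-2=0$, true as the second difference of $x_k$ is 2.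

*$w_i\to w_{i-1}$:* $\varphi_i\big((\theta_i-\theta_{i-1})^2-2(\theta_i+\theta_{i-1})\big)$, which vanishes: the bracket is $(\rho^2-1)(\sigma^2-1)$ with $\rho=1$.

*$w_i\to w_{i+1}$:* $A^2B$, $ABA$, $BA^2$ contribute $\theta_i^*(\theta_i+\theta_{i+1})+\varphi_i$, $\theta_i\theta_i^*+\theta_{i+1}\theta_{i+1}^*+\varphi_{i+1}$, $(\theta_i+\theta_{i+1})\theta_{i+1}^*+\varphi_{i+2}$. The requirement is
$$\varphi_{i+2}-2\varphi_{i+1}+\varphi_i=(\theta_{i+1}-\theta_i)(\theta^*_{i+1}-\theta^*_i)+2(\theta_i+\theta_{i+1}+\theta_i^*+\theta_{i+1}^*)-2\delta .$$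
Put $\tau=i+1-e$, $g=u+v$. As $i(i-d)=(i-e)^2-X$, $\varphi_{i+1}=(\tau^2-X)((\tau+g)^2-W)$, with second difference $12\tau^2+12g\tau+2+2g^2-2W-2X$. On the right, $\theta_{i+1}-\theta_i=2(u+\tau)$ and $\theta_i+\theta_{i+1}=2(u+\tau)^2$, similarly for $\theta^*$ with $v$, so the right side is
$$4[(u+\tau)^2+(v+\tau)^2+(u+\tau)(v+\tau)]-2\delta=12\tau^2+12g\tau+4(U+V+uv)-2\delta.$$
The two agree exactly when $\delta+1=U+V+W+X$.

*$w_i\to w_i$:* put $k=u-e+i$. $A^2B$, $ABA$, $BA^2$ contribute $\theta_i^2\theta_i^*+(\theta_{i-1}+\theta_i)\varphi_i$, $\theta_i^2\theta_i^*+\theta_i\varphi_i+\theta_i\varphi_{i+1}$, $\theta_i^2\theta_i^*+(\theta_i+\theta_{i+1})\varphi_{i+1}$, and $AB$, $BA$ contribute $\theta_i\theta_i^*+\varphi_i$, $\theta_i\theta_i^*+\varphi_{i+1}$. Since $\theta_{i-1}-\theta_i=-2k$ and $\theta_{i+1}-\theta_i=2(k+1)$, the requirement, divided by 2, is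
$$k\varphi_{i+1}-(k+1)\varphi_i=k(k+1)\big[2\theta_i^*+k(k+1)-\delta\big]-\gamma .$$
Now $\varphi_i=f(k)$ with $f(k)=((k-u)^2-X)((k+v)^2-W)=k^4+f_3k^3+f_2k^2+f_1k+f_0$, and by $k(k+1)^n-(k+1)k^n=k(k+1)[(k+1)^{n-1}-k^{n-1}]$ the left side is $k(k+1)[3k^2+3k+1+f_3(2k+1)+f_2]-f_0$. Here $f_0=(U-X)(V-W)=\gamma$, $f_3=2h$ with $h=v-u$, and $f_2=U-X+V-W-4uv$. On the right $\theta_i^*=(k+h)(k+h+1)$, so the bracket is $3k^2+3k+4hk+2h^2+2h-\delta$. On the left it is $3k^2+3k+4hk+2h+1+f_2$. They agree since $1+f_2=2h^2-\delta$, i.e. $\delta=U+V+W+X-1$.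

**Step 2: the second relation (2).** It is a polynomial identity in $u,v,w$, so we may assume $\varphi_i\ne0$ for $0<i<d$. Put $w_i'=c_iw_{d-1-i}$ with $c_0=1$, $c_{i+1}=c_i\varphi_{d-1-i}$. Then $Bw_i'=\theta^*_{d-1-i}w_i'+w'_{i+1}$ and $Aw_i'=\theta_{d-1-i}w_i'+\varphi_{d-i}w'_{i-1}$. Since $x_{-1-k}=x_k$, $\theta^*_{d-1-i}=x_{v+e-1-i}=x_{-v-e+i}$ and $\theta_{d-1-i}=x_{-u-e+i}$; also $\varphi_{d-i}=i(i-d)((i-e-u-v)^2-W)$. This is the construction for the pair $(B,A)$ with $(u,v,w)$ replaced by $(-v,-u,w)$: same $\delta$, and "$\gamma$" equal to $(V-X)(U-W)=\beta$. Step 1 gives $[B,[B,A]]-2\{A,B\}=2B^2-2\delta B-2\beta$.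

**Step 3: spectra.** $A$ and $B$ are triangular. For $Z$ the claim is a polynomial identity in $u,v,w$ (compare characteristic polynomials), so assume $2u\notin\mathbb Z$ and $\Pi(\kappa;u,e|v,w)\ne0$ for $\kappa\in\{u-e+1,\dots,u+e-1\}$; this is a nonempty open condition. (If $2u\notin\mathbb Z$, such $\kappa$ satisfy $\kappa^2\neq(u\pm e)^2$; it remains to avoid $\kappa=\pm v\pm w$.)

*Uniqueness.* Under this assumption a Racah pair $(A,B)$ on a $d$-dimensional space with constants $(\delta,\gamma,\beta)$, in which $A$ has the eigenvalues $x_\kappa$, $\kappa\in I=\{u-e,\dots,u+e-1\}$, is unique up to simultaneous conjugation. Indeed for $\kappa,\kappa'\in I$ neither $2\kappa$ nor $\kappa+\kappa'+1$ is an integer, so the setting for blocks holds, $x_\kappa\ne0$ and $2\kappa\pm1,2\kappa+3\ne0$. Each eigenspace is a line. By Lemma 2, $B$ is tridiagonal with diagonal entries $y_\kappa$. On the line with $\kappa=u+e-1$, $\Omega$ is a scalar and $g^+=0$,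 so $F_\Omega(u+e)=0$ for this scalar. By Lemma 5, $F_\Omega-\Pi(\kappa;u,e|v,w)$ is a multiple of $\kappa^2$, and it vanishes at $u+e\ne0$, so $F_\Omega=\Pi$: the scalar is determined. Since $\Pi(\kappa)\ne0$ at the interior $\kappa$, Lemma 4 gives $g_\kappa^-\ne0$, so $P_{\kappa-1}BP_\kappa$ maps each line onto the next lower one. It commutes with $\Omega$, so descending, $\Omega$ is the same scalar on all lines. So all products $g_\kappa^+$ of opposite off-diagonal entries of $B$ are determined and nonzero, and such a tridiagonal matrix is unique up to conjugation by a diagonal matrix.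

*Conclusion.* Apply Steps 1 and 2 with $(u,w,v)$ in place of $(u,v,w)$. This gives a Racah pair, call it $(A',Z')$, with constants $\delta$, $\tilde\gamma=(U-X)(W-V)=-\gamma$, $\tilde\beta=(W-X)(U-V)=\beta-\gamma$, in which $Z'$ has eigenvalues $x_{w-e+i}$. By Lemma 1, $(A',\delta-A'-Z')$ is a Racah pair with constants $(\delta,-\tilde\gamma,\tilde\beta-\tilde\gamma)=(\delta,\gamma,\beta)$. By uniqueness it is conjugate to $(A,B)$, so $Z$ is conjugate to $Z'$. $\square$

*Proof of Theorem 3.* The first claim is Lemma 8 for $V_\ell$. If all $|\Sigma_\ell|=1$, then by Lemma 8 any simple $\overline{\mathcal R}_\ell$-module has the tuple of $V_\ell$, so is $V_\ell$ by Lemma 9; Lemma 10 gives $\overline{\mathcal R}_\ell\cong\mathrm{End}(V_\ell)$ for every $\ell$, and $\overline\phi$ is an isomorphism.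

Conversely, let $\overline\phi$ be an isomorphism and $(d;u,v,w)\in\Sigma_\ell$. By (E1)–(E3) the constants $\delta,\gamma,\beta$ of Lemma 12 are those given by $j_1,j_2,j_3,\ell$. The interval labels are $\ge0$, so the eigenvalues are distinct and $A,B,Z$ are diagonalizable, with eigenvalues allowed by (4). So the module $S$ of Lemma 12 is an $\overline{\mathcal R}_\ell$-module. As $\overline{\mathcal R}_\ell\cong\mathrm{End}(V_\ell)$, $S\cong V_\ell^{\oplus m}$, and $m=1$ because $A$ has simple spectrum. So the tuple is that of $V_\ell$. $\square$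

We give no closed list of the triples for which (S) holds; Theorem 3 decides any given triple.

## 10. Small spins

**Lemma 13.** Let $j_1=j_2=j_3=j$, $t=j+\frac12$, $(d;u,v,w)\in\Sigma_\ell$, with at least two of $U,V,W$ equal to $X$. Then $u=v=w=e=t$ and $\ell=j$ (the tuple of $V_j$).

*Proof.* By symmetry let $V=W=X$; then (E1) reads $T_4=3X+U-3t^2$. Since $k=u+e-1\in S_A(\ell)$, Lemma 11 (with $\kappa=2j$, $j_c=j$) gives $x_k-x_\ell\le j(3j+1)$, i.e. $(u+e-\frac12)^2-T_4\le3t^2-2t+\frac14$. Inserting $T_4$, this becomes $2e(u-e)\le u+e-2t$. The left side is $\ge0$, and the right side is $\le0$ as $u+e-1\le2j$. So $u=e$ and $u+e=2t$, i.e. $u=e=t$. As $v,w>0$, $v=w=t$, and $T_4=t^2$. For $\ell=j$ the support $\mathcal K_j$ is $\{0,\dots,2j\}$, so this is the tuple of $V_j$. $\square$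

**Theorem 4.** Every simple $\overline{\mathcal R}_\ell$-module $L\not\cong V_\ell$ has $\dim L\le2\min(j_1,j_2,j_3)-2$. In particular, if $\min(j_1,j_2,j_3)\le1$, $\overline\phi$ is an isomorphism.

*Proof.* By symmetry let $j_3$ be minimal. Put $\mu=t_3-e=\frac12(2j_3+1-d)$. Since $|\mathcal J_{23}|=2j_3+1$, $\mu\ge0$. We show that $\mu\le1$ implies $F_\Omega=F^{\rm st}$, i.e. $\Omega=\omega$, or leads to a contradiction. By (13), $L\not\cong V_\ell$ then forces $2\mu\ge3$, i.e. $d\le2j_3-2$. If $j_3\le1$ this is impossible, so $V_\ell$ is the only simple module, and Lemma 10 gives the last claim.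

**Step 1: parametrization.** From $\{v-e,\dots,v+e-1\}\subset\{j_2-j_3,\dots,j_2+j_3\}$ we get $v-t_2\in\{-\mu,-\mu+1,\dots,\mu\}$, and in the same way $w-t_1$ lies in this set. So with suitable signs
$$V=(s_2+\varepsilon)^2,\quad W=(s_1+\varepsilon')^2,\quad s_i=\pm t_i,\quad \varepsilon=|v-t_2|,\ \varepsilon'=|w-t_1| .$$
For $\mu=0,\frac12$ this forces $\varepsilon=\varepsilon'=\mu$; for $\mu=1$, $\varepsilon,\varepsilon'\in\{0,1\}$. We use (E3) and (E4) as
$$(V-X)(W-U)=(T_2-T_3)(T_1-T_4),\qquad(W-X)(V-U)=(T_1-T_3)(T_2-T_4), \tag{14}$$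
which are exchanged by $1\leftrightarrow2$, $V\leftrightarrow W$. Recall $F_\Omega=\Pi(\kappa;u,e|v,w)$.

**Step 2: $\mu=0$.** Then $V=T_2$, $W=T_1$, $X=T_3$, and (E1) gives $U=T_4$; so $\Pi(\kappa;u,e|v,w)=\Pi(\kappa;t_4,t_3|t_2,t_1)=F^{\rm st}$.

**Step 3: $\varepsilon=\varepsilon'=\mu>0$.** As $T_3=(e+\mu)^2$, (E1) gives $U=T_4-2\mu(s_1+s_2-e)-\mu^2$, hence $W-U=T_1-T_4+2\mu(2s_1+s_2-e+\mu)$. Also $V-X=(s_2+\mu-e)(s_2+t_3)$ and $T_2-T_3=(s_2-e-\mu)(s_2+t_3)$.

If $s_2\ne-t_3$, cancel $s_2+t_3$ in the first of (14): $2\mu(T_1-T_4)+2\mu(s_2+\mu-e)(2s_1+s_2+\mu-e)=0$, i.e. $T_4=\tau^2$ with $\tau=s_1+s_2+\mu-e$. If $s_2=-t_3\ne s_1$, the second of (14) gives the same. Then $U=\tau^2-2\mu(\tau-\mu)-\mu^2=(\tau-\mu)^2=(s_1+s_2-e)^2$. So, up to signs, the numbers $u\pm e$ are $s_1+s_2$ and $s_1+s_2-2e$, and $v\pm w$ are $s_1+s_2+2\mu$ and $s_1-s_2$. On the other hand, up to signs, $t_1\pm t_2$ are $s_1+s_2$, $s_1-s_2$, and $t_3\pm t_4$ are $t_3+\tau=s_1+s_2+2\mu$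 and $t_3-\tau=2e-s_1-s_2$. So $F_\Omega=F^{\rm st}$.

If $s_1=s_2=-t_3$, then all spins are equal and $V=W=(\mu-t_3)^2=X$. Lemma 13 gives $e=t_3$, contradicting $\mu>0$.

This settles $\mu\le\frac12$. In the remaining steps $\mu=1$; write $\sigma=e=t_3-1>0$, so $X=\sigma^2$ and $T_3-X=2\sigma+1$.

**Step 4: $\mu=1$, $\varepsilon=\varepsilon'=0$.** Here $V=T_2$, $W=T_1$, $U=T_4+(T_3-X)$. The first of (14) reads $(T_2-X)\big(T_1-T_4-(T_3-X)\big)=\big(T_2-X-(T_3-X)\big)(T_1-T_4)$, so $T_1-T_4=T_2-X$; the second gives $T_2-T_4=T_1-X$. Subtracting, $T_1=T_2$, hence $T_4=X$, $U=T_3$, and $\Pi(\kappa;u,e|v,w)=\Pi(\kappa;t_3,t_4|t_2,t_1)=F^{\rm st}$.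

**Step 5: $\mu=1$, $\varepsilon=0$, $\varepsilon'=1$** (the case $\varepsilon=1$, $\varepsilon'=0$ is its image under $1\leftrightarrow2$). Here $V=T_2$, $W=(s_1+1)^2$, $W-X=(s_1+1-\sigma)(s_1+t_3)$, and (E1) gives $U=T_4+2\sigma-2s_1$.

*If $s_1\ne-t_3$:* $T_1-T_3=(s_1-\sigma-1)(s_1+t_3)$, so the second of (14) becomes $(s_1+1-\sigma)(T_2-T_4-2\sigma+2s_1)=(s_1-\sigma-1)(T_2-T_4)$, i.e. $T_4=T_2+(s_1-\sigma)(s_1-\sigma+1)$. With $W-U=T_1-T_4+4s_1+1-2\sigma$, the first of (14) becomes $(2\sigma+1)(T_1-T_4)=-(T_2-X)(4s_1+1-2\sigma)$. Insert $T_1-T_4=2s_1\sigma-\sigma^2-s_1+\sigma-T_2$ and collect. The coefficient of $T_2$ is $4(s_1-\sigma)$, and the rest is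
$$(2\sigma+1)(2s_1\sigma-\sigma^2-s_1+\sigma)-\sigma^2(4s_1+1-2\sigma)=\sigma-s_1 .$$
So $(s_1-\sigma)(4T_2-1)=0$. As $t_2\ge1$, $s_1=\sigma>0$, so $t_1=t_3-1<t_3$, contradicting minimality of $j_3$.

*If $s_1=-t_3$:* $T_1=T_3=(\sigma+1)^2$, $W=\sigma^2=X$, $U=T_4+4\sigma+2$. The first of (14) reads
$$(T_2-\sigma^2)(\sigma^2-4\sigma-2-T_4)=\big((\sigma+1)^2-T_4\big)\big(T_2-(\sigma+1)^2\big).$$
The difference of the two sides is $-3(2\sigma+1)T_2-(2\sigma+1)T_4+(8\sigma^3+8\sigma^2+4\sigma+1)$, and the last bracket is $(2\sigma+1)(4\sigma^2+2\sigma+1)$. So $3T_2+T_4=4\sigma^2+2\sigma+1$ and $U=4\sigma^2+6\sigma+3-3T_2$. As $u-e\ge0$, $U\ge X$, i.e. $3T_2\le3(\sigma+1)^2$ and $t_2\le t_3$. By minimality $t_2=t_3$; all spins are equal and $U=\sigma^2=X=W$. Lemma 13 gives $e=t_3$, a contradiction. $\square$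

## 11. Equal spins and the form $3R^2+d^2$

**Theorem 5.** Let $j_1=j_2=j_3=j$, $P=2j+1$. Then $\overline\phi$ is an isomorphism if and only if for every $\ell\in\mathcal J_{123}$ (put $Q=2\ell+1$) the only integers $(R,d)$ with
$$3R^2+d^2=3P^2+Q^2,\quad R\equiv d\ (\mathrm{mod}\ 2),\quad1\le d\le R,\quad R+d\le2P,\quad\Big\{\tfrac{R-d}2,\dots,\tfrac{R+d}2-1\Big\}\subset S_A(\ell)$$
is the pair of $V_\ell$, namely $(P,Q)$ for $\ell\le j$ and $(\frac{P+Q}2,\frac{3P-Q}2)$ for $\ell\ge j$. It is an isomorphism for $j\in\{\frac12,1,\frac32,2,\frac52,\frac72\}$ and not for $j=3$, $j=4$.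

*Proof.* **Step 1: the criterion.** All constants in (E2)–(E4) vanish: $(U-X)(V-W)=(V-X)(U-W)=(W-X)(U-V)=0$. Suppose $U,V,W$ are not all equal, say $U\ne V$ (the other cases are symmetric). Then $W=X$. If $V\ne W$, then $U=X$ by (E2); if $V=W$, then $V=X$. Either way two of them equal $X$, and Lemma 13 gives $u=v=w$, a contradiction. So every tuple in $\Sigma_\ell$ has $u=v=w$; write $R=2u$. As $S_A=S_B=S_Z$ here, the three interval conditions coincide. The labels in $\mathcal J_{12}=\{0,\dots,2j\}$ are integers, so $R\equiv d$ (mod 2), $d\le R$ and $R+d\le4j+2=2P$. (E1) multiplied by 4 is $3R^2+d^2=3P^2+Q^2$. So $\Sigma_\ell$ is the set of pairs in the theorem, and Theorem 3 gives the criterion. For $V_\ell$ the support is $\{j-\ell,\dots,j+\ell\}$ if $\ell\le j$, and $\{\ell-j,\dots,2j\}$ if $\ell\ge j$, which gives the stated pairs. Failure for $j=3,4$ is Theorem 1.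

**Step 2: Eisenstein integers.** As $\ell\equiv3j$ mod 1, $P\equiv Q$ mod 2, so $3P^2+Q^2=4n$ with $n$ an integer. To a pair $(R,d)$ attach $\zeta=\frac{d+R\sqrt{-3}}2\in\mathbb Z[\frac{1+\sqrt{-3}}2]$, of norm $n$. Since $1\le d\le R$, its argument lies in $[60^\circ,90^\circ)$. The units are the sixth roots of unity. Let $\zeta,\zeta'$ both come from pairs. If $\zeta'$ is a unit times $\zeta$, the arguments differ by a multiple of $60^\circ$ within a range of length $30^\circ$, so $\zeta'=\zeta$. If $\zeta'$ is a unit times $\bar\zeta$, then $\arg\zeta'+\arg\zeta$ is a multiple of $60^\circ$ in $[120^\circ,180^\circ)$, so it is $120^\circ$, both arguments are $60^\circ$, and $\zeta'=\zeta$. So two different pairs give ideals of norm $n$ with $(\zeta')\ne(\zeta),(\bar\zeta)$. The ring has unique factorization; $3$ ramifies, primes $\equiv2$ mod 3 are inert, primes $\equiv1$ mod 3 split. If at most one prime $\equiv1$ mod 3 divides $n$, and only to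 the first power, the ideals of norm $n$ are one ideal or a conjugate pair. So two different pairs require $n$ to be divisible by a product of two (possibly equal) primes $\equiv1$ mod 3, that is by one of $49,91,133,169$ or a larger such product.

**Step 3: $j\le\frac52$.** From $\ell\le3j$, $Q\le3P-2$, so $n\le3P^2-3P+1\le91$ for $P\le6$. Hence $n=49$ or $n=91$. In both cases $3R^2+d^2=4n$ and $d\le R$ force $R^2\ge n$.

* $n=49$: $Q^2=196-3P^2$ for $P=2,\dots,6$ is $184,169,148,121,88$. $P=3$, $Q=13$ violates $Q\le3P-2=7$; so $P=5$, $Q=11$. The pairs with $1\le d\le R$ are $(7,7)$ and $(8,2)$. $(7,7)$ violates $R+d\le10$; $(8,2)$ is standard.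
* $n=91$: for $P\le5$, $n\le61$; so $P=6$, $Q=16$. The pairs are $(10,8)$ and $(11,1)$. $(10,8)$ violates $R+d\le12$; $(11,1)$ is standard.

**Step 4: $j=\frac72$.** Here $P=8$, $Q=2h$ with $h=1,\dots,11$, and $n=48+h^2$ is one of $49,52,57,64,73,84,97,112,129,148,169$. Only $49$ and $169$ are divisible by two primes $\equiv1$ mod 3 counted with multiplicity.

* $n=169$, $Q=22$: the pairs are $(13,13)$ and $(15,1)$. $(13,13)$ violates $R+d\le16$; $(15,1)$ is standard.
* $n=49$, $\ell=\frac12$: the pairs are $(8,2)$, which is standard, and $(7,7)$. The latter has interval $\{0,\dots,6\}$ and needs $6\in S_A(\frac12)$, i.e. $\frac34-42=-41.25\in\mathcal M_{123}$. By Lemma 11 the elements of $\mathcal M_{123}$ are at least $-j(3j+1)=-40.25$. So it is excluded. $\square$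

The counterexamples of Section 3 also arise from the same form. For $j=3$, $\ell=3$: $P=Q=7$, $n=49$, and besides the standard pair $(7,7)$ there is $(8,2)$, with interval $\{3,4\}$. For $j=4$, $\ell=5$: $P=9$, $Q=11$, $n=91$, and besides the standard pair $(10,8)$ there is $(11,1)$, with interval $\{5\}$.
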